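# Strictly ergodic actions of every countably infinite group on the Cantor space

## 1. Averages along the binary odometer

Let $X=\{0,1\}^{\{0,1,2,\dots\}}$ and let $T:X\to X$ be "add $1$ with carry": $T$ replaces the initial block of $1$'s of $x$ by $0$'s and the first $0$ by $1$, and it sends $111\cdots$ to $000\cdots$. This is a homeomorphism, so it gives an action of $\mathbb Z$. Read the first $k$ digits as the number $r_k(x)=\sum_{i<k}x_i2^i$. Then $r_k(Tx)=r_k(x)+1 \bmod 2^k$. For $k=2$ and $x=110\cdots$ the first two digits of $x,Tx,T^2x,T^3x$ are
$$11,\quad 00,\quad 10,\quad 01 ,$$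
and each word occurs exactly once. In general, if $w$ is a word of length $k$ and $[w]$ is the set of sequences that start with $w$, then
$$\frac1{2^k}\sum_{j=0}^{2^k-1}1_{[w]}(T^jx)=2^{-k}\qquad\text{for every }x\in X. \tag{1}$$

Formula (1) tells us a lot. Every orbit meets every $[w]$, so every orbit is dense. If $\mu$ is an invariant probability measure, integrating (1) gives $\mu([w])=2^{-k}$, so there is at most one such $\mu$. The coin-tossing measure is invariant, because $T$ permutes the cylinders of length $k$, so there is exactly one. Finally $T^jx=x$ forces $2^k\mid j$ for all $k$, so $j=0$.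

**Definition.** The *Cantor space* is the nonempty compact, metrizable, $0$-dimensional space without isolated points; it is unique up to homeomorphism. Groups act by homeomorphisms. An action of a countable group $\Gamma$ is *minimal* if every orbit is dense, *uniquely ergodic* if there is exactly one $\Gamma$-invariant Borel probability measure, *strictly ergodic* if it is both, and *free* if $\gamma x=x$ for some $x$ implies $\gamma=1$.

So the odometer is a free strictly ergodic action of $\mathbb Z$. The same computation works for an infinite group $\Gamma$ with a decreasing sequence of finite-index normal subgroups $\Gamma_k$ and $\bigcap\Gamma_k=\{1\}$. It acts by translation on $\varprojlim\Gamma/\Gamma_k$, and averaging over a set of representatives of $\Gamma/\Gamma_k$ hits each cylinder of level $k$ exactly once. But an infinite simple group has no proper finite-index subgroup (the intersection of the conjugates of such a subgroup would be a proper normal subgroup of finite index), and then this recipe gives nothing. For amenable $\Gamma$, strictly ergodic actions on the Cantor space exist by Rosenthal's generalization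 of the Jewett–Krieger theorem. For arbitrary countably infinite $\Gamma$, Elek proved that there is a free minimal action on the Cantor space which preserves a Borel probability measure. The question, taken from Julien Melleray's "Clopen type semigroups of actions on $0$-dimensional compact spaces" (arXiv:2210.13203, 2022), is whether every countably infinite group admits a strictly ergodic action on the Cantor space. A finite group does not: its orbits are finite, hence closed and not dense.

For nonamenable groups even the existence of an invariant measure is an issue. Let $F_2=\langle a,b\rangle$ act on the Cantor space of infinite reduced words in $a^{\pm1},b^{\pm1}$ by left multiplication followed by cancellation. For a letter $s$ let $[s]$ be the set of words starting with $s$. If $\xi\notin[s^{-1}]$ then $s\xi\in[s]$. If $\xi\in[s^{-1}]$ then $s\xi$ is $\xi$ without its first letter, so it does not start with $s$. Hence $s(X\setminus[s^{-1}])=[s]$, and an invariant probability $\mu$ would satisfy $\mu[s]+\mu[s^{-1}]=1$ for $s=a$ and for $s=b$. The total mass would be $2$. So there is no invariant probability measure.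 Adding one fixed point as a disjoint piece, we get a uniquely ergodic action of $F_2$ that is not minimal.

Formula (1) survives as a criterion, provided that some invariant measure exists.

**Lemma 1.** Let $\Gamma$ act on a compact metrizable space $X_0$, and let $\mathcal A$ be an algebra of clopen sets that is a basis of the topology. Suppose there are finite nonempty $D_n\subset\Gamma$, numbers $\varepsilon_n\to0$ and, for each $C\in\mathcal A$, an integer $n(C)$ and constants $c_n(C)$ with
$$\Big|\frac1{|D_n|}\sum_{d\in D_n}1_C(d^{-1}x)-c_n(C)\Big|\le\varepsilon_n\qquad\text{for all }x\in X_0,\ n\ge n(C). \tag{2}$$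
If $X_0$ carries an invariant Borel probability measure $\mu$, then $\mu$ is the only one,
$$\sup_{x\in X_0}\Big|\frac1{|D_n|}\sum_{d\in D_n}1_C(d^{-1}x)-\mu(C)\Big|\le2\varepsilon_n\qquad(n\ge n(C)), \tag{3}$$
and the action on $X=\mathrm{supp}\,\mu$ is minimal and uniquely ergodic.

*Proof.* Let $\nu$ be an invariant probability measure. Since $\int1_C(d^{-1}x)\,d\nu=\nu(dC)=\nu(C)$, integrating (2) gives $|\nu(C)-c_n(C)|\le\varepsilon_n$. Hence $\nu(C)=\lim c_n(C)$ does not depend on $\nu$. A compact metrizable space has only countably many clopen sets, so $\mathcal A$ is countable, every open set is a countable union of members of $\mathcal A$, and $\mathcal A$ generates the Borel sets. Thus $\nu=\mu$. Combining $|\mu(C)-c_n(C)|\le\varepsilon_n$ with (2) gives (3).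

The set $X$, the complement of the largest open null set, is closed and invariant, and $\mu(X)=1$. An invariant probability measure on $X$ is one on $X_0$, so it is $\mu$. Let $x\in X$ and let $O\subset X$ be nonempty and relatively open. There is $C\in\mathcal A$ with $\emptyset\ne X\cap C\subset O$. Here $\mu(C)>0$, since otherwise $C$ would be an open null set and miss $X$. Choose $n\ge n(C)$ with $2\varepsilon_n<\mu(C)$. By (3) the average at $x$ is positive, so $d^{-1}x\in X\cap C\subset O$ for some $d\in D_n$. Every orbit in $X$ is dense. $\square$

Note that the $D_n$ are arbitrary finite sets; no Følner property is used. We shall prove the following.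

**Theorem.** Let $\Gamma$ be a countably infinite group. Then $\Gamma$ admits a free, minimal, uniquely ergodic action on the Cantor space $X$. Moreover:

1. (*Uniform averages.*) Given finite sets $F_1,F_2,\dots\subset\Gamma$ with $|F_k|\to\infty$, the action can be chosen so that for some $k_1<k_2<\cdots$ and all $f\in C(X)$,
$$\sup_{x\in X}\Big|\frac1{|F_{k_n}|}\sum_{g\in F_{k_n}}f(gx)-\int f\,d\mu\Big|\to0,$$
where $\mu$ is the invariant measure.
2. (*Closeness to Bernoulli.*) Given a finite set $B\ne\emptyset$, a finite $S\subset\Gamma$ and $\eta>0$, it can also be arranged that there is a continuous $\varphi:X\to B$ such that the $\mu$-law of $(\varphi(w^{-1}x))_{w\in S}$ differs by at most $\eta$ from the uniform law on $B^S$, on every subset of $B^S$.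

Hence a countable group, finite or infinite, admits a (free) strictly ergodic action on the Cantor space if and only if it is infinite.

From now on $\Gamma$ is countably infinite.

## 2. Forbidding atypical averages in a Bernoulli shift

For a finite nonempty alphabet $A$, $\Gamma$ acts on $A^\Gamma$ by $(\gamma y)(\delta)=y(\gamma^{-1}\delta)$, and $P_A$ denotes the uniform product measure. A function on $A^\Gamma$ is *local* if it depends on finitely many coordinates. Elements of $\Gamma$, viewed as coordinates, are called *sites*.

**Definition.** A *system* $\mathcal E$ on $A$ is a finite nonempty linearly ordered set $I$ of *types* with, for each $i\in I$, a finite nonempty $Q_i\subset\Gamma$ and a set $E_i\subset A^{Q_i}$. Put $p_i=|E_i|/|A|^{|Q_i|}$. An *event* is a pair $b=(g,i)\in\Gamma\times I$; we write $\mathrm{vbl}(b)=gQ_i$, $|b|=|Q_i|$, $p_b=p_i$. It *holds at* $y$ if $(y(gq))_{q\in Q_i}\in E_i$. Write $b\sim b'$ if $\mathrm{vbl}(b)\cap\mathrm{vbl}(b')\neq\emptyset$ (so $b\sim b$), and $b\ni v$ if $v\in\mathrm{vbl}(b)$. Finally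
$$Y(\mathcal E)=\{y\in A^\Gamma:\text{no event holds at }y\}.$$

Since $(g^{-1}y)(q)=y(gq)$, the event $(g,i)$ holds at $y$ exactly when $(1,i)$ holds at $g^{-1}y$. So $Y(\mathcal E)$ is closed and invariant. A site $v$ lies in $gQ_i$ iff $g\in vQ_i^{-1}$, so $v$ lies in exactly $|Q_i|$ events of type $i$. Put $s=\max|Q_i|$, $Q=\bigcup_iQ_i$ and $\Delta=s\sum_i|Q_i|$. Each site is in at most $\Delta$ events, and for each event $b$ there are at most $\Delta$ events $b'\sim b$. If $(g,i)\sim(h,j)$, then $gq=hq'$ for some $q,q'\in Q$, so $g^{-1}h\in QQ^{-1}$.

**Definition.** For $0<\kappa\le1$ the system is *$\kappa$-good* if $\sum_i|Q_i|\,p_i\,e^{\kappa|Q_i|}\le\kappa/4$. Then for every $y\in\Gamma$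
$$\sum_{b\ni y}2p_be^{\kappa|b|}=2\sum_i|Q_i|p_ie^{\kappa|Q_i|}\le\frac\kappa2. \tag{4}$$

*Example.* Let $\Gamma=\mathbb Z$, $|A|=44$, with one type $Q=\{0,1\}$, $E=\{(c,c):c\in A\}$. Then $Y(\mathcal E)$ is the set of colorings of $\mathbb Z$ in which neighbors differ, $p=1/44$, and for $\kappa=\frac12$ we get $2\cdot\frac1{44}\cdot e=0.1235\ldots\le\frac18$. So the system is $\frac12$-good. We write $b_g$ for its event on $\{g,g+1\}$ and use it again below.

Goodness is a local-lemma condition: events must be rare compared with the number of sites they involve. We shall prove (Lemma 4) that $Y(\mathcal E)$ then carries an invariant probability measure.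

The other tool is McDiarmid's inequality (*On the method of bounded differences*, 1989), the only outside result we use besides standard topology and measure theory. If $\xi_1,\dots,\xi_n$ are independent and the real function $F(\xi_1,\dots,\xi_n)$ changes by at most $c_i$ when only $\xi_i$ is changed, then $P(|F-EF|\ge u)\le2\exp(-2u^2/\sum c_i^2)$ for $u>0$.

Let us try to force uniform averages. Let $f:B^\Gamma\to[0,1]$ depend on the coordinates in a finite nonempty $W$, and let $\varepsilon\in(0,1]$. For a finite $D$ take the system with one type, $Q=DW$, whose set $E$ expresses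
$$\Big|\frac1{|D|}\sum_{d\in D}f(d^{-1}y)-\int f\,dP_B\Big|>\varepsilon .$$
Changing $y(v)$ affects only the terms with $v\in dW$, that is $d\in vW^{-1}$, so it moves the average by at most $|W|/|D|$. There are at most $|D||W|$ variables, so $\sum c_i^2\le|W|^3/|D|$ and $p\le2e^{-2\varepsilon^2|D|/|W|^3}$. With $\kappa=\min\{1,\varepsilon^2/|W|^4\}$ we have $\kappa|Q|\le\varepsilon^2|D|/|W|^3$, hence
$$|Q|\,p\,e^{\kappa|Q|}\le2|D||W|e^{-\varepsilon^2|D|/|W|^3}\le\kappa/4$$
as soon as $|D|$ is large. So for any group there is a subshift with an invariant measure on which all $D$-averages of $f$ are within $\varepsilon$ of $\int f\,dP_B$.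

The obvious continuation is to stay in $B^\Gamma$ and impose such conditions for all cylinders, with tolerances $\varepsilon_n\to0$ and sets $D_n$. The computation breaks at the factor $e^{\kappa|Q_n|}$: it is beaten by $e^{-2\varepsilon_n^2|D_n|/|W_n|^3}$ only if $\kappa$ is of order at most $\varepsilon_n^2/|W_n|^4$, and no single $\kappa>0$ does this for all $n$. The failure is not an artifact of the estimate. Suppose $|B|\ge2$ and $Y\subset B^\Gamma$ is closed and invariant, with
$$\sup_{y\in Y}\Big|\frac1{|D_n|}\sum_{d\in D_n}1_C(d^{-1}y)-P_B(C)\Big|\to0\quad\text{for all clopen }C.$$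
An invariant probability measure $\mu$ on $Y$ would satisfy $\mu(C)=P_B(C)$ for all $C$, so $\mu=P_B$. The closed set $Y$ would have full $P_B$-measure, hence $Y=B^\Gamma$. But $B^\Gamma$ contains the constant configurations, at which the averages of $1_{\{y(1)=c\}}$ are $0$ or $1$ and never $1/|B|$. So $Y$ carries no invariant measure.

Two things must change. The limiting frequencies $c_n(C)$ must be allowed to move a little at each stage. And each stage should have its own independent field, so that its own $\kappa$ may be tiny. Having a good system with subshift $Y_n\subset A_n^\Gamma$, we will look for a new alphabet $A_{n+1}$, a new good system with subshift $Y_{n+1}\subset A_{n+1}^\Gamma$, and a continuous equivariant map $\Psi_n:Y_{n+1}\to Y_n$ under which cylinders of $Y_n$ pull back to sets with uniform frequencies over $D_n$. Lemma 1 is then applied to the inverse limit.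

How can an i.i.d. field be turned into a point of $Y_n$? By the Moser–Tardos procedure: while a forbidden event holds, redraw its variables. On an infinite group the order of work must be chosen equivariantly (random labels will do this), and the procedure must be stopped after a fixed number of steps for the map to be continuous. We stop it, and we put into the definition of $Y_{n+1}$ that long runs do not occur. For this to be a good system, long runs must be rare in a quantitative way, and for that we need to count histories of runs.

## 3. Heaps of events and their weights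

Fix a system. Call two finite words of events equivalent if one is obtained from the other by repeatedly swapping adjacent letters with disjoint $\mathrm{vbl}$.

**Definition.** A *heap* is an equivalence class $h=[b_1\cdots b_n]$. Concatenation of words gives a product of heaps. The letters are the *pieces* of $h$; we follow them through swaps. Put $|h|=n$, $|h|_1=\sum_j|b_j|$, $\mathrm{vbl}(h)=\bigcup_j\mathrm{vbl}(b_j)$, so $|\mathrm{vbl}(h)|\le|h|_1\le s|h|$. The *weight* is $w(h)=\prod_j2p_{b_j}$; it is multiplicative.

Equal letters are never swapped, because $b\sim b$; so a piece is "the $j$-th occurrence of $b$", whatever word we use. The pieces carry the partial order generated by the relations "$i<j$ and $b_i\sim b_j$". A swap never changes the relative order of two pieces with $b_i\sim b_j$, so this order belongs to the heap.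

*Example.* For colorings of $\mathbb Z$, $b_0$ and $b_2$ commute, and $b_1\sim b_0,b_2$. So $[b_0b_2b_1]=[b_2b_0b_1]$ has two minimal pieces below $b_1$, whereas $[b_0b_1b_2]$ is a chain and a different heap.

Three facts follow.

Every linear extension of the order is a word of $h$. Indeed, if the current word differs from the target, two adjacent pieces are in the opposite order in the target. Both words are linear extensions, so these pieces are incomparable, hence have disjoint $\mathrm{vbl}$. Swapping them lowers the number of inversions.

If $\emptyset=\mathcal Q_0\subset\mathcal Q_1\subset\dots\subset\mathcal Q_l=h$ are order ideals (down-closed sets of pieces), then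
$$h=[\mathcal Q_1\setminus\mathcal Q_0]\cdots[\mathcal Q_l\setminus\mathcal Q_{l-1}],$$
each factor being read in an order compatible with $h$: list $\mathcal Q_1$ first, then the rest of $\mathcal Q_2$, and so on; this is a linear extension.

If $c\le u$, there is a chain of pieces $c=c_0\le c_1\le\dots\le c_q=u$ with $c_i\sim c_{i+1}$, by the definition of a generated order; we may take its members distinct.

**Definition.** The *$y$-line* of $h$ is the set of pieces whose $\mathrm{vbl}$ contains the site $y$; it is totally ordered. A *pyramid* is a heap with a unique maximal piece, its *root*. A nonempty heap is *connected* if its pieces cannot be split into two nonempty parts with disjoint $\mathrm{vbl}$'s.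

In a pyramid every piece is joined to the root by a chain of $\sim$-related pieces, so pyramids are connected. Every heap is the commuting product of its connected components, whose $\mathrm{vbl}$'s are disjoint. In the example, $[b_0b_2b_1]$ is a pyramid with root $b_1$; $[b_1b_0b_2]$ is connected but not a pyramid.

**Lemma 2.** Let $\mathcal E$ be $\kappa$-good.

(i) For every event $b$: $\displaystyle\sum_{h\text{ pyramid with root }b}w(h)e^{\frac\kappa2|h|_1}\le2p_be^{\kappa|b|}$.

(ii) For every $x\in\Gamma$: $\displaystyle\sum_{h\text{ connected},\ x\in\mathrm{vbl}(h)}w(h)\le e^{\kappa/2}-1\le\kappa\le1$.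

*Proof.* Fix a total order on $\Gamma$. In both parts the method is to peel a heap into pyramids, one for each site that we look at.

**Step 1: cutting a pyramid below its root.** The purpose is to code a pyramid by its root and one smaller pyramid (or nothing) for each site of the root. Let $h$ be a pyramid whose root piece $\rho$ is labeled $b$, let $h'$ be the ideal of the other pieces, and let $\mathrm{vbl}(b)=\{y_1<\dots<y_l\}$. Put $\mathcal Q_0=\emptyset$. For $a=1,\dots,l$: if the $y_a$-line of $h'$ is not contained in $\mathcal Q_{a-1}$, let $u$ be its top piece and put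
$$\tau_a=({\downarrow}u)\setminus\mathcal Q_{a-1},\qquad\mathcal Q_a=\mathcal Q_{a-1}\cup{\downarrow}u ,$$
where ${\downarrow}u$ is the set of pieces $\le u$. Otherwise $\tau_a=\emptyset$ and $\mathcal Q_a=\mathcal Q_{a-1}$. All $\mathcal Q_a$ are ideals. In the first case $u\notin\mathcal Q_{a-1}$, since otherwise the ideal $\mathcal Q_{a-1}$ would contain the whole line.

A nonempty $\tau_a$ is a pyramid with root $u\ni y_a$. Let $c\in\tau_a$ and take a chain of successively $\sim$-related pieces from $c$ up to $u$. Its members lie in ${\downarrow}u$, and none lies in the ideal $\mathcal Q_{a-1}$ because $c\notin\mathcal Q_{a-1}$. So the chain lies in $\tau_a$, and $c\le u$ in the heap $[\tau_a]$.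

Moreover $\mathcal Q_l=h'$. A piece $c$ of $h'$ is below $\rho$; the last member but one of a chain from $c$ to $\rho$ is a piece $c'\ge c$ of $h'$ that shares some $y_a$ with $b$. After step $a$ the $y_a$-line lies in $\mathcal Q_a$, so $c'\in\mathcal Q_a$ and $c\in\mathcal Q_a$. Hence $h=[\tau_1\cdots\tau_l\,b]$ is determined by $b$ and $(\tau_a)$.

**Step 2: induction on size, which proves (i).** Let $Z_N(b)$ be the sum in (i) restricted to $|h|\le N$. We show $Z_N(b)\le2p_be^{\kappa|b|}$ for all $b$. First, $Z_1(b)=2p_be^{\frac\kappa2|b|}$. For $|h|\le N+1$ every $\tau_a$ has at most $N$ pieces, and both $w$ and $e^{\frac\kappa2|\cdot|_1}$ are multiplicative. So Step 1, the induction hypothesis and (4) give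
$$Z_{N+1}(b)\le2p_be^{\frac\kappa2|b|}\prod_{y\in\mathrm{vbl}(b)}\Big(1+\sum_{b'\ni y}Z_N(b')\Big)\le2p_be^{\frac\kappa2|b|}\Big(1+\frac\kappa2\Big)^{|b|}\le2p_be^{\kappa|b|}.$$

**Step 3: exploring a connected heap from a site.** The purpose is a similar code for a connected $h$ with $x\in\mathrm{vbl}(h)$. Keep a list $\Lambda$ of sites, initially $(x)$, and let $\mathcal Q_0=\emptyset$. At step $a=1,2,\dots$ take the $a$-th site $y_a$ of $\Lambda$. If the $y_a$-line of $h$ is not inside $\mathcal Q_{a-1}$, let $u$ be its top piece, define $\tau_a$ and $\mathcal Q_a$ as in Step 1, and append to $\Lambda$ the elements of $\mathrm{vbl}(\tau_a)$ not yet in $\Lambda$, in increasing order. Otherwise $\tau_a=\emptyset$ and $\mathcal Q_a=\mathcal Q_{a-1}$. Stop when all of $\Lambda$ has been processed; this happens because $\Lambda\subset\mathrm{vbl}(h)$ is finite. As in Step 1, a nonempty $\tau_a$ is a pyramid whose root contains $y_a$.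

The final $\mathcal Q$ is nonempty, because $x\in\mathrm{vbl}(h)$ makes $\tau_1\ne\emptyset$. It contains every piece that meets $\Lambda$, and $\mathrm{vbl}(\mathcal Q)\subset\Lambda$. So pieces outside $\mathcal Q$ have $\mathrm{vbl}$ disjoint from $\mathrm{vbl}(\mathcal Q)$. By connectedness there are none, and $h=[\tau_1\tau_2\cdots]$ is determined by the code $(\tau_a)$.

**Step 4: total weight of codes, which proves (ii).** Consider abstract codes: each $\tau_a$ is empty or any pyramid with root $\ni y_a$, the list is updated by the same rule (which uses only the $\tau$'s), and the code is finished at step $a$ when $a$ equals the length of the list. Let $\lambda_a$ be the length of the list after $a$ steps and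
$$\Phi_a=\sum\Big(\prod_{c\le a}w(\tau_c)\Big)e^{\frac\kappa2(\lambda_a-a)},$$
summed over unfinished partial codes of $a$ steps, plus the total weight of codes finished by step $a$. A code that finishes at step $a$ has $\lambda_a-a=0$, so it contributes by the same expression. We have $\Phi_0=e^{\kappa/2}$. A step with $\tau$ increases $\lambda_a-a$ by at most $|\tau|_1-1$, so one step multiplies the contribution of an unfinished partial code by at most
$$e^{-\kappa/2}\Big(1+\sum_{\tau:\ \text{root}\ni y}w(\tau)e^{\frac\kappa2|\tau|_1}\Big)\le e^{-\kappa/2}\Big(1+\frac\kappa2\Big)\le1,$$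
by (i) and (4). So $\Phi_a\le e^{\kappa/2}$ for all $a$, and the finished codes have total weight at most $e^{\kappa/2}$. The finished code $(\emptyset)$ has weight $1$ and is not the code of a connected $h$ with $x\in\mathrm{vbl}(h)$. Subtracting it gives $e^{\kappa/2}-1$, which is at most $\kappa$ on $[0,1]$ by convexity: it vanishes at $0$ and is less than $1$ at $1$. $\square$

## 4. Resampling from a table

Fix a system $\mathcal E$ on $A$, a finite symmetric $R\ni1$ with $R\supset QQ^{-1}$, and integers $M,t\ge1$. Put
$$m=M|I|,\qquad K=tm,\qquad A'=A^{\{0,\dots,K\}}\times\{1,\dots,M\}.$$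
A point $z\in A'^\Gamma$ is written $z=(a,\ell)$, with *table entries* $a_n(v)\in A$ for $0\le n\le K$ and *labels* $\ell(v)\in\{1,\dots,M\}$. Under $P'=P_{A'}$ all of them are independent and uniform. The label tells when a site may act; $a_n(v)$ is the value of $v$ after $n$ redraws.

**Definition.** A site $g$ is *tied* if $\ell(g\rho)=\ell(g)$ for some $\rho\in R\setminus\{1\}$. The *color* of the event $(g,i)$ is $(\ell(g),i)$; the $m$ colors are ordered lexicographically. Steps $k=1,\dots,K$ run cyclically through the colors in order, and steps $(j-1)m+1,\dots,jm$ form *sweep* $j$. Start with $N_0\equiv0$ and put $y_k(v)=a_{N_k(v)}(v)$. At step $k$ let $\mathcal R_k$ be the set of events $(g,i)$ of the color of step $k$, with $g$ not tied, that hold at $y_{k-1}$; these are *resampled*. Put $N_k(v)=N_{k-1}(v)+1$ if $v\in\mathrm{vbl}(b)$ for some $b\in\mathcal R_k$, and $N_k(v)=N_{k-1}(v)$ otherwise.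

Distinct events of $\mathcal R_k$ have disjoint $\mathrm{vbl}$: if $(g,i)\sim(h,i)$ with $g\neq h$ and $\ell(g)=\ell(h)$, then $g^{-1}h\in QQ^{-1}\setminus\{1\}\subset R\setminus\{1\}$, so $g$ is tied. By induction on $k$, each $y_k(v)$ depends on finitely many coordinates of $z$, and $z\mapsto y_k$ is equivariant, since the rules are expressed through right multiplication only.

*Example.* For colorings of $\mathbb Z$ take $R=\{-1,0,1\}$; colors of events are just labels. Let $\ell(-2),\dots,\ell(2)=4,3,1,2,5$, so that $-1,0,1$ are not tied, and let $a_0(-2),\dots,a_0(2)=4,2,5,5,7$. At step 1 the event $b_0$ holds and is resampled. Say $a_1(0)=2$, $a_1(1)=9$. At step 2 the event $b_1$ sees $9,7$ and does not hold. At step 3 the event $b_{-1}$ sees $a_0(-1)=2$ and $a_1(0)=2$; it is resampled. The history of this last resampling is the heap $[b_0b_{-1}]$, and its occurrence is recorded by two conditions on disjoint sets of table entries: $a_0(0)=a_0(1)$ and $a_0(-1)=a_1(0)$. Together they have probability $44^{-2}$. This is the general pattern.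

**Definition.** The *log* is $\mathcal L=\{(b,k):b\in\mathcal R_k\}$. For $(b,k)\in\mathcal L$, $\mathrm{Past}(b,k)$ is the set of $(b',k')\in\mathcal L$ that can be reached by a chain $(b,k)=(b_0,k_0),\dots,(b_q,k_q)=(b',k')$ in $\mathcal L$ with $q\ge0$, $k_0>k_1>\cdots$ and $b_l\sim b_{l+1}$. A set $\mathcal P\subset\mathcal L$ is *down-closed* if it contains the Past of its elements.

Each $\mathrm{Past}(b,k)$ is down-closed, and
$$|\mathrm{Past}(b,k)|\le(1+\Delta)^{k-1}\le L:=(1+\Delta)^K. \tag{5}$$
Indeed it is the union of $\{(b,k)\}$ and the sets $\mathrm{Past}(b',k')$ with $(b',k')\in\mathcal L$, $b'\sim b$, $k'<k$. There are at most $\Delta$ such $b'$ for each $k'$, so by induction the size is at most $1+\Delta\sum_{k'=1}^{k-1}(1+\Delta)^{k'-1}=(1+\Delta)^{k-1}$.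

A finite down-closed $\mathcal P$, listed by increasing $k$, defines a heap $h(\mathcal P)$; elements with the same $k$ have disjoint $\mathrm{vbl}$, so their order is irrelevant. The heap $h(\mathrm{Past}(b,k))$ is a pyramid with root $b$.

**Definition.** For a heap $h=[b_1\cdots b_n]$ and $v\in\mathrm{vbl}(b_j)$ let $\mathrm{idx}(j,v)=\#\{i<j:v\in\mathrm{vbl}(b_i)\}$. If all indices are $\le K$, let $F(h)$ be the set of $z$ such that each $b_j$ holds for the assignment $v\mapsto a_{\mathrm{idx}(j,v)}(v)$, $v\in\mathrm{vbl}(b_j)$. Whenever we write $F(h)$, we consider only heaps with all indices $\le K$.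

Swapping adjacent letters with disjoint $\mathrm{vbl}$ changes no index, so $F(h)$ is well defined. It depends only on $z|_{\mathrm{vbl}(h)}$. Translating all pieces, $\gamma(g,i)=(\gamma g,i)$, we get $z\in F(\gamma h)$ iff $\gamma^{-1}z\in F(h)$. The pairs $(v,\mathrm{idx}(j,v))$ are all distinct, because along the $v$-line the index runs through $0,1,2,\dots$. So different pieces use disjoint sets of table entries and
$$P'(F(h))=\prod_jp_{b_j}=2^{-|h|}w(h). \tag{6}$$
The factor $2^{-|h|}$ is the reserve gained by defining $w$ with $2p_b$.

**Lemma 3.** For every $z\in A'^\Gamma$: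

(a) If $\mathcal P\subset\mathcal L$ is finite and down-closed, then all indices of $h(\mathcal P)$ are $\le K$ and $z\in F(h(\mathcal P))$.

(b) If $(b,k)\in\mathcal L$ and $k>(j-1)m$ with $j\ge1$, then $|\mathrm{Past}(b,k)|\ge j$.

(c) If $b=(g,i)$ holds at $y_K$ and $g$ is not tied, there is $(b',k')\in\mathcal L$ with $b'\sim b$ and $k'>(t-1)m$.

*Proof.* (a) The point is that the index counts past resamplings. Let $(b,k)\in\mathcal P$ and $v\in\mathrm{vbl}(b)$. Then $N_{k-1}(v)$ is the number of $(b',k')\in\mathcal L$ with $k'<k$ and $v\in\mathrm{vbl}(b')$. All these are in $\mathrm{Past}(b,k)\subset\mathcal P$ and are listed before $(b,k)$. No other element listed earlier contains $v$, since other elements with the same $k$ are disjoint from $b$. So $N_{k-1}(v)\le K$ is the index of $v$ at this piece, and $b$ holds at $y_{k-1}$, that is, for the assignment $v\mapsto a_{N_{k-1}(v)}(v)$.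

(b) We show that a resampling after sweep 1 has a cause at most $m$ steps earlier. Let $(b,k)\in\mathcal L$ with $k>m$. Then some $b_1\sim b$ lies in some $\mathcal R_{k_1}$ with $k-m\le k_1<k$. Otherwise $y_{k-m-1}=y_{k-1}$ on $\mathrm{vbl}(b)$, so $b$ holds at $y_{k-m-1}$. Step $k-m$ has the color of $b$ and the base point of $b$ is not tied, so $b\in\mathcal R_{k-m}$, a contradiction since $b\sim b$. Iterating, we get a chain in $\mathrm{Past}(b,k)$ with steps $k=k_0>k_1>\dots>k_q$, where $k_q$ is the first one $\le m$. Then $m\ge k_q\ge k-qm>(j-1-q)m$, so $q\ge j-1$, and the chain has $q+1\ge j$ distinct elements.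

(c) Let $k$ be the step of sweep $t$ with the color of $b$; so $k>(t-1)m$. If $b\in\mathcal R_k$, take $(b',k')=(b,k)$. If not, then $b$ does not hold at $y_{k-1}$, as its base point is not tied. But it holds at $y_K$, so some $b'\sim b$ lies in $\mathcal R_{k'}$ with $k\le k'\le K$. $\square$

## 5. Invariant measures on good subshifts

**Lemma 4.** If $\mathcal E$ is $\kappa$-good, then $Y(\mathcal E)$ carries a $\Gamma$-invariant Borel probability measure. In particular $Y(\mathcal E)\ne\emptyset$.

*Proof.* Take $R=QQ^{-1}$, which is symmetric and contains $1$. Let $\nu_{M,t}$ be the law of $y_K$ under $P'$. As $z\mapsto y_K$ is equivariant and $P'$ is invariant, $\nu_{M,t}$ is an invariant measure on $A^\Gamma$. We bound the probability that a given event $b=(g,i)$ holds at $y_K$. The site $g$ is tied with probability at most $|R|/M$. If $b$ holds and $g$ is not tied, Lemma 3(c) gives $(b',k')\in\mathcal L$ with $b'\sim b$ and $k'>(t-1)m$. By Lemma 3(b) and (a), $h=h(\mathrm{Past}(b',k'))$ is a pyramid with root $b'$, $|h|\ge t$ and $z\in F(h)$. By (6), Lemma 2(i) and (4),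
$$\nu_{M,t}(b\text{ holds})\le\frac{|R|}M+\sum_{b'\sim b}\ \sum_{\substack{h\text{ pyramid, root }b'\\|h|\ge t}}2^{-|h|}w(h)\le\frac{|R|}M+2^{-t}\sum_{b'\sim b}2p_{b'}e^{\kappa|b'|}\le\frac{|R|}M+2^{-t}\frac{s\kappa}2 .$$
In the last step we summed (4) over the at most $s$ sites of $\mathrm{vbl}(b)$. A weak* limit point of $\nu_{M,t}$ as $M,t\to\infty$ is invariant and gives measure $0$ to each of the countably many clopen sets $\{b\text{ holds}\}$. So it lives on $Y(\mathcal E)$. $\square$

## 6. Lifting a good subshift with prescribed averages

**Proposition 5.** Let $\mathcal E$ be $\kappa$-good on $A$, let $f_1,\dots,f_N:A^\Gamma\to[0,1]$ be local, $\varepsilon\in(0,1]$, $R_0\subset\Gamma$ finite. There is $N_0\ge1$ such that for every finite $D\subset\Gamma$ with $|D|\ge N_0$ there exist a finite alphabet $A'$, $\kappa'\in(0,1]$, a $\kappa'$-good system $\mathcal E'$ on $A'$, a continuous equivariant $\Psi:Y(\mathcal E')\to Y(\mathcal E)$ and constants $c_1,\dots,c_N$ with: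

(a) $\big|\frac1{|D|}\sum_{d\in D}f_l(d^{-1}\Psi(z))-c_l\big|\le\varepsilon$ for all $z\in Y(\mathcal E')$ and all $l$;

(b) no $\gamma\in R_0\setminus\{1\}$ fixes a point of $Y(\mathcal E')$.

If all $E_i=\emptyset$, then in addition $|c_l-\int f_l\,dP_A|\le\varepsilon/4$.

We take $\Psi(z)=y_K$. The naive plan is to forbid in $\mathcal E'$ ties, long runs, and atypical $D$-averages of $f_l(y_K)$. It runs into a circle. To forbid atypical averages of a function with window $V$ we need, as in Section 2, $\kappa'$ of order at most $\varepsilon^2/|V|^4$. To forbid ties we need $1/M$ small compared with $\kappa'$, and to forbid long runs we need about $(5/8)^t$ (this is what the count below gives) small compared with $\kappa'$. But $y_K$ is produced in $K=tM|I|$ steps, so its window depends on $t$ and $M$, and we have no bound such as $|V|^4\le\mathrm{const}\cdot(8/5)^t$.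

There are two remedies. First, watch the procedure only up to sweep $r$, where $r$ is fixed before everything else. Sites that change later carry histories of more than $r$ pieces, and we can forbid that they have noticeable density in a neighborhood of $D$. Second, make the window of $y_{rm}$ independent of $M$, although $rm=rM|I|$ steps are involved. Within a sweep, information travels only along events of decreasing color, and a long decreasing sequence of independent labels is very unlikely.

*Proof.* Let $R\ni1$ be finite, symmetric, with $R\supset QQ^{-1}\cup R_0$. Let all $f_l$ depend only on coordinates in a finite $W\ni1$. Put $\varepsilon'=\varepsilon/4$ and $\theta=\varepsilon'/|W|^2$, and choose an integer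
$$r\ge20\ln(20s/\theta).$$
We use the procedure of Section 4 with this $R$, and with $M$ and $t>r$ chosen later.

**Step 1: a window for $y_{rm}$ that does not involve $M$ and $t$.** A *dependency path* from $v$ of length $q\ge0$ is a sequence $(b_0,j_0),\dots,(b_q,j_q)$ of events and sweep numbers with $v\in\mathrm{vbl}(b_0)$, $b_l\sim b_{l+1}$, $r\ge j_0\ge j_1\ge\dots\ge j_q\ge1$, such that $j_l=j_{l+1}$ implies $\mathrm{color}(b_{l+1})<\mathrm{color}(b_l)$. Initial segments of dependency paths are dependency paths. For $\lambda\ge1$ call $v$ *$\lambda$-exposed* if there is a dependency path from $v$ of length $\lambda$. Writing $b_l=(g_l,i_l)$ we have $g_0\in vQ^{-1}$ and $g_l^{-1}g_{l+1}\in QQ^{-1}$, so $g_l\in vQ^{-1}(QQ^{-1})^l$. Put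
$$V_1=\{1\}\cup\bigcup_{0\le l\le\lambda}Q^{-1}(QQ^{-1})^l(Q\cup R).$$
As $1\in R$, $vV_1$ contains all $g_l$ with $l\le\lambda$, their $R$-neighbors and the sets $\mathrm{vbl}(b_l)$. In particular, whether $v$ is $\lambda$-exposed depends only on $z|_{vV_1}$.

*Claim 1. If $v$ is not $\lambda$-exposed for $z$ and $z'=z$ on $vV_1$, then $y_{rm}(v)$ is the same for $z$ and $z'$.* The point $v$ is not $\lambda$-exposed for $z'$ either. So all dependency paths from $v$ have length $\le\lambda-1$, and they are the same for $z$ and $z'$. A *turn* is a pair $(b,j)$ of an event and a sweep $j\le r$; call it *reachable* if it ends such a path. Whether $b$ is resampled in sweep $j$ is determined by the color of $b$, by whether its base point is tied, by the table on $\mathrm{vbl}(b)$, and by which $b'\sim b$ were resampled at earlier turns $(b',j')$, meaning $j'<j$, or $j'=j$ and $\mathrm{color}(b')<\mathrm{color}(b)$. Indeed, the last data determine $N_{k-1}$ on $\mathrm{vbl}(b)$ at the step $k$ of the turn. For a reachable $(b,j)$ the first three data depend only on $z|_{vV_1}$, and all those earlier turns $(b',j')$ are reachable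 too, since they extend the path. By induction along the steps, reachable turns have the same outcome for $z$ and $z'$. Finally $N_{rm}(v)$ counts the resampled turns $(b,j)$ with $v\in\mathrm{vbl}(b)$ and $j\le r$. They are reachable by paths of length $0$, and $v\in vV_1$, so the table at $v$ is also the same.

*Claim 2. $P'(v\text{ is }\lambda\text{-exposed})\le(2\Delta)^{\lambda+1}/q!$ with $q=\lceil(\lambda+1)/(r|I|)\rceil$, for all $M,t$.* A path of length $\lambda$ has $\lambda+1$ terms and at most $r$ values of $j$, so there is a block of at least $(\lambda+1)/r$ consecutive terms with constant $j$. In it the colors $(\ell(g_l),i_l)$ strictly decrease lexicographically. So the labels weakly decrease, and each label value occurs at most $|I|$ times. Hence at least $q$ values occur, and there are indices $l_1<\dots<l_q$ with $\ell(g_{l_1})>\dots>\ell(g_{l_q})$; in particular these sites are distinct. There are at most $\Delta^{\lambda+1}$ sequences $(b_0,\dots,b_\lambda)$ and at most $2^{\lambda+1}$ choices of indices. For $q$ given distinct sites, independent and identically distributed labels are strictly decreasing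 in a given order with probability at most $1/q!$, because the $q!$ orders give disjoint events of equal probability.

As $\lambda\to\infty$, $q!$ grows faster than any exponential in $\lambda$, so we can fix $\lambda$ with $|W|(2\Delta)^{\lambda+1}/q!\le\varepsilon'$. This choice does not involve $M$ and $t$. Let $V=WV_1$. Define $e(z)=1$ if some $w\in W$ is $\lambda$-exposed and $e(z)=0$ otherwise. Let $\hat f_l(z)=f_l\big((y_{rm}(w))_{w\in W}\big)$ if $e(z)=0$ and $\hat f_l(z)=0$ if $e(z)=1$. These functions take values in $[0,1]$, and by Claim 1 they depend only on $z|_V$, where $V$ does not depend on $M,t$. Put $c_l=E_{P'}\hat f_l$. By Claim 2, $E_{P'}e\le\varepsilon'$.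

**Step 2: choosing the parameters in a non-circular order.** Choose, in this order:

* $\kappa'=\min\{1,\ \varepsilon'^2/|V|^4,\ \ln(5/4)/s\}$;
* $M$ with $2e^2|R|/M\le\kappa'/16$;
* $t>r$ with $\frac\kappa2\sum_{n\ge t}sn(5/8)^n\le\kappa'/16$;
* $N_0\ge1$ such that for all $N'\ge N_0$: $\ \sum_{n\ge\theta N'/s}sn(0.7)^n\le\kappa'/16$ and $2(N+1)N'|V|e^{-\varepsilon'^2N'/|V|^3}\le\kappa'/16$.

Let $|D|\ge N_0$ and $\hat D=DW$, so $|D|\le|\hat D|\le|D||W|$. Call a site $v$ *late* (for $z$) if $v\in\mathrm{vbl}(b)$ for some $(b,k)\in\mathcal L$ with $k>rm$. If $v$ is not late, then $y_K(v)=y_{rm}(v)$.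

**Step 3: the system $\mathcal E'$.** We list what is forbidden. The event at $g$ of a given type holds at $z$ iff the stated condition holds at $g^{-1}z$.

1. (*Labels.*) For $\rho\in R\setminus\{1\}$: $\ell(1)=\ell(\rho)$. Coordinates $\{1,\rho\}$.
2. (*Long runs.*) For each pyramid $h$ with root $(1,i)$, $i\in I$, and $t\le|h|\le L$: $F(h)$. Coordinates $\mathrm{vbl}(h)$.
3. (*Late sites.*) For each heap $h$ with $\theta|\hat D|/s\le|h|\le L|\hat D|$, each of whose components has at least $r+1$ pieces and has $\mathrm{vbl}$ meeting $\hat D$: $F(h)$. Coordinates $\mathrm{vbl}(h)$.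
4. (*Averages.*) For $\varphi\in\{\hat f_1,\dots,\hat f_N,e\}$: $\big|\frac1{|D|}\sum_{d\in D}\varphi(d^{-1}z)-E_{P'}\varphi\big|>\varepsilon'$. Coordinates $DV$.

There are finitely many types, because there are finitely many connected heaps with a bounded number of pieces that meet a given finite set, and a heap in group 3 has at most $|\hat D|$ components. Order the types arbitrarily.

**Step 4: $\mathcal E'$ is $\kappa'$-good.** We show that each group contributes at most $\kappa'/16$ to the sum in the definition of goodness; the four together give $\kappa'/4$.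

Group 1 contributes at most $|R|\cdot2\cdot\frac1M\cdot e^{2\kappa'}\le2e^2|R|/M\le\kappa'/16$.

For group 2 let $|h|=n$. Then $|\mathrm{vbl}(h)|\le sn$ and $e^{\kappa'|\mathrm{vbl}(h)|}\le(5/4)^n$, because $e^{\kappa's}\le5/4$. By (6) and Lemma 2(i) the contribution is at most
$$\sum_{n\ge t}sn(5/4)^n2^{-n}\sum_i2p_ie^{\kappa|Q_i|}\le\frac\kappa2\sum_{n\ge t}sn(5/8)^n\le\frac{\kappa'}{16},$$
where $\sum_i2p_ie^{\kappa|Q_i|}\le\kappa/2$ by (4), as $|Q_i|\ge1$.

For group 3 let $h$ have $n$ pieces and $q$ components; so $q\le n/r$. By a fixed rule choose a point of $\hat D$ in the $\mathrm{vbl}$ of each component. These points are distinct, as the $\mathrm{vbl}$'s are disjoint, and they form a $q$-set $X\subset\hat D$. The heap $h$ is determined by $X$ and the assignment to each $x\in X$ of a connected heap whose $\mathrm{vbl}$ contains $x$. By Lemma 2(ii) the sum of $w(h)$ over all $h$ with a given $X$ is at most $1$. With (6),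
$$\sum_{|h|=n}P'(F(h))\le2^{-n}\sum_{q\le n/r}\binom{|\hat D|}q .$$
Let $\xi=\theta/(20s)\le1$. For $q\le n/r$ we have $1\le\xi^{-n/r}\xi^q$, and $|\hat D|\le sn/\theta$. So, by the binomial theorem and the choice of $r$,
$$\sum_{q\le n/r}\binom{|\hat D|}q\le\xi^{-n/r}(1+\xi)^{|\hat D|}\le\exp\Big(n\Big[\frac1r\ln\frac{20s}\theta+\frac{\xi s}\theta\Big]\Big)\le e^{n\left[\frac1{20}+\frac1{20}\right]}=e^{n/10}.$$
Since $\frac54\cdot\frac12\cdot e^{1/10}=0.690\ldots<0.7$, the contribution is at most $\sum_{n\ge\theta|\hat D|/s}sn(0.7)^n\le\kappa'/16$, by the choice of $N_0$ with $N'=|\hat D|\ge N_0$.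

For group 4 the computation is that of Section 2. By invariance of $P'$ the average has mean $E_{P'}\varphi$. It depends on the at most $|D||V|$ independent variables $z(v)$, $v\in DV$. Changing $z(v)$ affects only the terms with $d\in vV^{-1}$, hence changes the average by at most $|V|/|D|$. So $\sum c_i^2\le|V|^3/|D|$, and McDiarmid's inequality bounds the probability by $2\exp(-2\varepsilon'^2|D|/|V|^3)$. Since $\kappa'|DV|\le\kappa'|D||V|\le\varepsilon'^2|D|/|V|^3$, the contribution is at most
$$(N+1)\,|D||V|\cdot2e^{-\varepsilon'^2|D|/|V|^3}\le\frac{\kappa'}{16},$$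
by the choice of $N_0$ with $N'=|D|$.

**Step 5: the map into $Y(\mathcal E)$.** For $z\in Y(\mathcal E')$ put $\Psi(z)=y_K$. It is continuous and equivariant, and we must check that it lands in $Y(\mathcal E)$. By group 1, no site is tied. Suppose some event $b$ held at $y_K$. Lemma 3(c) gives $(b',k')\in\mathcal L$ with $k'>(t-1)m$. By Lemma 3(b), (a) and (5), the pyramid $h=h(\mathrm{Past}(b',k'))$ satisfies $t\le|h|\le L$ and $z\in F(h)$. If its root is $(g,i)$, then $g^{-1}h$ is a pyramid with root $(1,i)$ and $g^{-1}z\in F(g^{-1}h)$. So an event of group 2 at $g$ holds at $z$, a contradiction.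

**Step 6: late sites are rare.** This step shows that, for $z\in Y(\mathcal E')$, fewer than $\theta|\hat D|$ sites of $\hat D$ are late. Suppose at least $\theta|\hat D|$ are. For each late $v\in\hat D$ choose $(b_v,k_v)\in\mathcal L$ with $v\in\mathrm{vbl}(b_v)$ and $k_v>rm$. Let $\mathcal P=\bigcup_v\mathrm{Past}(b_v,k_v)$, which is finite and down-closed, and $h=h(\mathcal P)$. Each $\mathrm{Past}(b_v,k_v)$ is connected, and by Lemma 3(b) with $j=r+1$ it has at least $r+1$ elements. So each component of $h$ is a union of such sets, has at least $r+1$ pieces, and contains some $v\in\hat D$ in its $\mathrm{vbl}$. Moreover $\theta|\hat D|\le|\mathrm{vbl}(h)|\le s|h|$, and $|h|\le L|\hat D|$ by (5). By Lemma 3(a), $z\in F(h)$. So the event of group 3 given by $h$ at $g=1$ holds at $z$, a contradiction.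

**Step 7: conclusions.** We now collect (a), (b) and the last clause.

(a) Let $z\in Y(\mathcal E')$. By equivariance $f_l(d^{-1}\Psi(z))=f_l(\Psi(d^{-1}z))$, and this depends on the values of $\Psi(z)=y_K$ at the sites $dw$, $w\in W$. It equals $\hat f_l(d^{-1}z)$ unless $e(d^{-1}z)=1$ or some $dw$ with $w\in W$ is late for $z$. For each $w$, fewer than $\theta|\hat D|$ elements $d\in D$ make $dw$ late, by Step 6. So the second exception concerns at most $|W|\theta|\hat D|\le\theta|W|^2|D|=\varepsilon'|D|$ elements of $D$. By group 4, the average of $e(d^{-1}z)$ is at most $E_{P'}e+\varepsilon'\le2\varepsilon'$, and that of $\hat f_l(d^{-1}z)$ is within $\varepsilon'$ of $c_l$. All functions have values in $[0,1]$, so the total error is at most $2\varepsilon'+\varepsilon'+\varepsilon'=\varepsilon$.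

(b) If $\gamma z=z$ with $z\in Y(\mathcal E')$ and $\gamma\in R_0\setminus\{1\}\subset R\setminus\{1\}$, then $z(\gamma)=(\gamma z)(\gamma)=z(1)$, so $\ell(\gamma)=\ell(1)$, contradicting group 1.

If all $E_i=\emptyset$, nothing is ever resampled, so $y_{rm}=a_0$ has law $P_A$ under $P'$, and $\int f_l\,dP_A-c_l=E_{P'}\big[f_l(a_0)\,e\big]$ lies between $0$ and $E_{P'}e\le\varepsilon'=\varepsilon/4$. $\square$

## 7. The inverse limit of the tower

We prove the Theorem.

**Step 1: building the tower.** This step iterates Proposition 5. Enumerate $\Gamma=\{\gamma_1,\gamma_2,\dots\}$. Let $S_1\subset S_2\subset\cdots$ be finite nonempty sets with union $\Gamma$ and $S\subset S_1$ (if no $S$ is prescribed, ignore this condition). Let $\varepsilon_1\in(0,1]$ and $\varepsilon_n=1/n$ for $n\ge2$. If no $F_k$ are prescribed, take any finite sets with $|F_k|\to\infty$. Let $A_1=B$ (any nonempty finite set if none is prescribed), and let $\mathcal E_1$ consist of one type with $Q=\{1\}$ and $E=\emptyset$; it is $1$-good. Write $Y_n=Y(\mathcal E_n)$; thus $Y_1=B^\Gamma$.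

Suppose a good system $\mathcal E_n$ on $A_n$ and maps $\Psi_j:Y_{j+1}\to Y_j$ for $j<n$ are given. Put $\pi_{n,j}=\Psi_j\circ\cdots\circ\Psi_{n-1}:Y_n\to Y_j$ and $\pi_{n,n}=\mathrm{id}$. A relatively clopen $U\subset Y_n$ always has the form $C'\cap Y_n$ with $C'$ clopen in $A_n^\Gamma$: the sets $U$ and $Y_n\setminus U$ are disjoint and compact, and we cover $U$ by finitely many cylinder sets that miss $Y_n\setminus U$. The indicator of a clopen set is local. So, for each $j\le n$ and each $C\subset A_j^\Gamma$ determined by the coordinates in $S_n$, the function $1_C\circ\pi_{n,j}$ on $Y_n$ is the restriction of a local function $A_n^\Gamma\to\{0,1\}$. For $n=j=1$ we use $1_C$ itself.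

Apply Proposition 5 to these finitely many local functions with $\varepsilon=\varepsilon_n$, $R_0=\{\gamma_1,\dots,\gamma_n\}$ and $D_n=F_{k_n}^{-1}$, where $k_n>k_{n-1}$ is so large that $|F_{k_n}|\ge N_0$. This gives $A_{n+1}$, a good system $\mathcal E_{n+1}$, the map $\Psi_n:Y_{n+1}\to Y_n$ and constants $c_n(C)$ (we suppress $j$).

Let
$$X_0=\Big\{(z_n)\in\prod_nY_n:\Psi_n(z_{n+1})=z_n\ \text{for all }n\Big\}$$
with the diagonal action and the projections $p_j:X_0\to Y_j$. It is compact, metrizable and $0$-dimensional. Let $\mathcal A$ be the family of the sets $p_j^{-1}(C)$, $C$ clopen in $A_j^\Gamma$. For $j\le j'$ we can write $p_j^{-1}(C)=p_{j'}^{-1}(C')$, where $C'\subset A_{j'}^\Gamma$ is clopen with $C'\cap Y_{j'}=\pi_{j',j}^{-1}(C)$. So finitely many members of $\mathcal A$ can be written at the same level; hence $\mathcal A$ is an algebra, and it is a basis of the topology.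

**Step 2: an invariant measure on $X_0$.** Lemma 1 needs one, and compactness alone does not provide it. By Lemma 4 choose an invariant probability measure $\nu_n$ on $Y_n$ and a point $u_n\in Y_n$ for each $n$. Let $m_n$ be the image of $\nu_n$ under
$$z\mapsto(\pi_{n,1}z,\dots,\pi_{n,n}z,u_{n+1},u_{n+2},\dots)\in\prod_iY_i ,$$
and let $m$ be a weak* limit point of $(m_n)$. If $f$ is continuous on $\prod_iY_i$ and depends only on the first $k$ coordinates, then for $n\ge k$ and $\gamma\in\Gamma$ the equivariance of the $\pi_{n,i}$ and the invariance of $\nu_n$ give $\int f\circ\gamma\,dm_n=\int f\,dm_n$. Such $f$ are uniformly dense, so $m$ is invariant. The closed set $\{\Psi_i(z_{i+1})=z_i\}$ has $m_n$-measure $1$ for $n>i$, hence $m$-measure $1$. Intersecting over $i$, we get $m(X_0)=1$; in particular $X_0\ne\emptyset$.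

**Step 3: strict ergodicity.** We verify (2). Let $C\subset A_j^\Gamma$ be clopen and determined by the coordinates in $S_q$, let $n\ge\max(j,q)$ and $x=(z_i)\in X_0$. For $d\in D_n$,
$$\pi_{n,j}\big(d^{-1}\Psi_n(z_{n+1})\big)=\pi_{n,j}(d^{-1}z_n)=d^{-1}z_j .$$
So Proposition 5(a), applied to $z_{n+1}\in Y_{n+1}$ and the local extension of $1_C\circ\pi_{n,j}$, reads
$$\Big|\frac1{|D_n|}\sum_{d\in D_n}1_{p_j^{-1}C}(d^{-1}x)-c_n(C)\Big|\le\varepsilon_n . \tag{7}$$
This is (2); for each member of $\mathcal A$ fix one representation $p_j^{-1}(C)$. By Lemma 1, $X_0$ has exactly one invariant probability measure $\mu$, and $\Gamma$ acts minimally and uniquely ergodically on $X=\mathrm{supp}\,\mu$.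

**Step 4: freeness and the shape of $X$.** This step shows that the action is free and that $X$ is the Cantor space. If $\gamma_k\ne1$ fixed $x=(z_n)\in X_0$, it would fix $z_{k+1}\in Y_{k+1}$, contradicting Proposition 5(b) at stage $n=k$. So the action is free.

The space $X$ is nonempty, compact, metrizable and $0$-dimensional, and it is infinite, since a free orbit of an infinite group is infinite. Suppose $x\in X$ were isolated. Every orbit is dense, so it meets the open set $\{x\}$. Hence $X=\Gamma x$, all points of $X$ are isolated, and $X$ is finite by compactness, a contradiction. So $X$ is the Cantor space, and $\Gamma\curvearrowright X$ is a free strictly ergodic action.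

**Step 5: parts 1 and 2 and the converse.** It remains to read off the additional statements.

*Part 1.* As $d$ runs through $D_n=F_{k_n}^{-1}$, $d^{-1}$ runs through $F_{k_n}$. So (3) is the assertion for the indicators of the sets $X\cap p_j^{-1}(C)$, and hence it holds for linear combinations of them. These combinations form an algebra of continuous functions which contains the constants and separates points, so they are uniformly dense in $C(X)$ by the Stone–Weierstrass theorem. If $\sup|f-f'|\le\delta$, the deviations of $f$ and $f'$ differ by at most $2\delta$. So the assertion holds for all $f\in C(X)$.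

*Part 2.* Let $\varphi(x)=z_1(1)\in B$ for $x=(z_n)$; it is continuous, and $\varphi(w^{-1}x)=(w^{-1}z_1)(1)=z_1(w)$. The only set $E$ of $\mathcal E_1$ is empty, so the last clause of Proposition 5 gives $|c_1(C)-P_B(C)|\le\varepsilon_1/4$ for every $C\subset B^\Gamma$ determined by $S_1\supset S$. Integrating (7) with $n=j=1$ against $\mu$ gives $|\mu(p_1^{-1}C)-c_1(C)|\le\varepsilon_1$. Hence $|\mu(p_1^{-1}C)-P_B(C)|\le\frac54\varepsilon_1$. For $C$ determined by $S$ this compares the $\mu$-law of $(\varphi(w^{-1}x))_{w\in S}$ with the uniform law on an arbitrary subset of $B^S$. Choosing $\varepsilon_1\le\min(1,\eta/2)$ at the start makes the difference at most $\eta$.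

*Converse.* A finite group has no minimal action on the Cantor space, since its orbits are finite, hence closed and not dense. So a countable group admits a (free) strictly ergodic action on the Cantor space if and only if it is infinite. $\blacksquare$
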